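# Bit-trees and comparison colorings: why $\mathsf{HEM}$ does not imply $\mathsf{B}\Sigma^0_2$

## 1. Bit-trees

We begin with a finite object.

**Definition (bit-tree).** A *bit-tree* of height $n$ is a finite set $T\subseteq\mathbb N$ with a rooted tree structure in which all leaves have depth $n$, together with a bit in $\{0,1\}$ on each non-root node, such that

* each node is smaller (as a number) than its children;
* if $p<q$ are siblings, then all elements of $T_p:=\{x\in T: x\sqsupseteq p\}$ are smaller than $q$.

Here $\sqsubseteq$ is the tree order and $x\sqsupseteq p$ means that $x$ is $p$ or a descendant of $p$. We call $T_p$ the *cone* of $p$. So the numbers are laid out depth-first: a whole cone is finished before the next sibling starts. In particular $\mathrm{root}(T)=\min T$. We write $\mathrm{lv}(T)$ for the set of leaves, $x\wedge y$ for the meet of two nodes, and $s_T(v)$ for the string of bits read on the path from the root to $v$, so that $s_T(\mathrm{root}(T))=\emptyset$ and $|s_T(v)|$ is the depth of $v$.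

**Example (the tree $T_0$).** The root is $4$. Its children are $5,8,11,14$ with bits $0,1,0,1$. Each child has two children with bits $0,1$: the pairs are $6,7$ above $5$; $9,10$ above $8$; $12,13$ above $11$; $15,16$ above $14$. The height is $2$. The leaves $6,7,9,10,12,13,15,16$ have strings $00,01,10,11,00,01,10,11$.

Leaves carry two orders: as numbers, and by the lexicographic order of their strings. Write $\mathrm{cmp}(a,b)\in\{<,=,>\}$ for the symbol that says how $a$ compares to $b$ in a linear order. For leaves $x<y$ of $T_0$, all three values of $\mathrm{cmp}(s(x),s(y))$ occur: it is $<$ for $(6,7)$, it is $=$ for $(6,12)$, and it is $>$ for $(9,12)$, where we compare $10$ with $00$.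

**Lemma 1 (convexity).** If $v\le x\le y$, $v,x\in T$ and $y\in T_v$, then $x\in T_v$.

*Proof.* Suppose $x\notin T_v$. If $x$ is a proper ancestor of $v$, then $x<v$, a contradiction. Otherwise $x$ and $v$ lie (weakly) above distinct siblings $p\sqsubseteq x$ and $q\sqsubseteq v$, and $y\in T_v\subseteq T_q$. If $p<q$, then $x<q\le v$, since $x\in T_p$. If $q<p$, then $y<p\le x$, since $y\in T_q$. Both contradict $v\le x\le y$. $\square$

Here is what bit-trees are for. Work inside a nonstandard model of arithmetic and take a bit-tree $T$ of height $N$ with $e:=2^N\le\mathrm{root}(T)$. Give each leaf $x$ the label $d(x)<e$ whose $N$-digit binary expansion is $s_T(x)$. Pass again and again to a smaller tree inside the current one, in such a way that the roots climb, and let $I$ be the set of numbers below some root. By convexity, every leaf of $T$ that lies in $I$ beyond a root $r$ sits in $T_r$, so its label begins with $s_T(r)$. If for each $i<e$ some root is chosen off the branch of $i$, each label is used only boundedly often in $I$. Yet there are only $e$ labels, $e\in I$, and the leaves in $I$ are unbounded. This is a violent failure of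 the collection scheme $\mathsf B\Sigma^0_2$. At the same time we want to keep Ramsey-type strength. We shall arrange that every coloring of pairs of leaves, on a suitable smaller tree, depends only on $\mathrm{cmp}(d(x),d(y))$. Three comparison symbols distributed over two colors cannot destroy transitivity for both colors. That is how the following question gets a negative answer: does the Half Erdős–Moser theorem imply $\mathsf B\Sigma^0_2$?

## 2. Collection, transitivity for one color, and the theorems

A structure for second-order arithmetic is a pair $(I,\mathcal S)$: a first-order part $I$ of numbers and a family $\mathcal S$ of subsets of $I$. The base system $\mathsf{RCA}_0$ consists of the axioms $\mathsf{PA}^-$ of discretely ordered semirings, induction $\mathsf I\Sigma^0_1$, and $\Delta^0_1$-comprehension. $\mathsf{WKL}_0$ adds that every infinite binary tree has a path. In a model, "infinite" means unbounded. We use the textbook facts that $\mathsf{RCA}_0$ proves $\mathsf B\Sigma^0_1$ and the pigeonhole principle for finite functions, and that $\mathsf I\Sigma_1$ proves that $x\mapsto2^x$ is total. As usual, $k$ also denotes $\{0,\dots,k-1\}$,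 and $[X]^2$ is the set of unordered pairs from $X$; writing $f(x,y)$ we list the smaller element first unless we say otherwise.

**Definition ($\mathsf B\Sigma^0_2$).** For every $\Sigma^0_2$ formula $\varphi(x,y)$, possibly with parameters, and every $n$: if $\forall x<n\,\exists y\,\varphi(x,y)$, then $\exists b\,\forall x<n\,\exists y<b\,\varphi(x,y)$.

**Definition (transitivity for a color).** Given $f:[\mathbb N]^2\to k$ and a color $i<k$, a set $X$ is *$f$-transitive for color $i$* if for all $x<y<z$ in $X$ with $f(x,y)=f(y,z)=i$ we have $f(x,z)=i$.

**Definition ($\mathsf{HEM}$).** The Half Erdős–Moser theorem: for every $f:[\mathbb N]^2\to2$ there is an infinite set which is $f$-transitive for some color.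

For example, let $f(x,y)$ be the parity of $y-x$. Even plus even is even, so $\mathbb N$ is transitive for color $0$. Odd plus odd is even, so $\mathbb N$ is not transitive for color $1$. Half of transitivity is all that $\mathsf{HEM}$ asks for.

The problem, taken from Quentin Le Houérou and Ludovic Patey, "The reverse mathematics of bounded Ramsey's theorem for pairs", arXiv:2509.03688 (2025), is whether $\mathsf{RCA}_0+\mathsf{HEM}\vdash\mathsf B\Sigma^0_2$. The answer is no: $\mathsf{RCA}_0+\mathsf{HEM}\nvdash\mathsf B\Sigma^0_2$, and in fact $\mathsf{WKL}_0+\mathsf{HEM}\nvdash\mathsf B\Sigma^0_2$. It follows from a theorem about one model.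

**Theorem A.** There is a countable model $(I,\mathcal S)\models\mathsf{WKL}_0+\neg\mathsf B\Sigma^0_2$, an $e\in I$, an infinite $D\in\mathcal S$ and $d:D\to e$ in $\mathcal S$ such that every $\{x\in D:d(x)=i\}$ ($i<e$) is bounded in $I$, and: for each standard $k\ge1$ and each $f:[I]^2\to k$ in $\mathcal S$ there are an infinite $X\subseteq D$ in $\mathcal S$ and $c_<,c_=,c_><k$ with
$$f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}\quad\text{for all }x<y\text{ in }X. \tag{1}$$

The same model settles a whole family of statements.

**Definition (patterns).** Let $k\ge2$ be standard. A *pattern* is a coloring $F:[l]^2\to k$ with $l\in\mathbb N$. For a finite set $\mathcal F$ of patterns, $\mathsf P(k,\mathcal F)$ is the statement: every $f:[\mathbb N]^2\to k$ has an infinite $X$ such that no finite subset of $X$, with $f$, is order-isomorphic to a member of $\mathcal F$. For $c=(c_<,c_=,c_>)\in k^3$ and a word $w\in\mathbb N^l$, let $F_{c,w}(p,q)=c_{\mathrm{cmp}(w_p,w_q)}$ for $p<q<l$.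

For example, let $c_<=c_>=0$, $c_==1$ and $w=010$. The three points $0,1,2$ compare as $w_0<w_1$, $w_1>w_2$, $w_0=w_2$, so $F_{c,w}(0,1)=F_{c,w}(1,2)=0$ and $F_{c,w}(0,2)=1$: a violation of transitivity for color $0$.

**Theorem B.** Let $k\ge2$ be standard and $\mathcal F$ a finite set of patterns.

1. If $\mathcal F$ contains some $F_{c,w}$, then $\mathsf{RCA}_0\vdash\mathsf P(k,\mathcal F)\to\mathsf B\Sigma^0_2$.
2. If $\mathcal F$ contains no $F_{c,w}$, then $\mathsf{WKL}_0+\mathsf P(k,\mathcal F)\nvdash\mathsf B\Sigma^0_2$. Moreover one model of $\mathsf{WKL}_0+\neg\mathsf B\Sigma^0_2$ satisfies all such $\mathsf P(k,\mathcal F)$ simultaneously.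

**Corollary C.** (i) "Every $f:[\mathbb N]^2\to k$ has an infinite set transitive for all colors but at most one" does not imply $\mathsf B\Sigma^0_2$, while "transitive for all colors" does, already for $k=2$ (the Erdős–Moser theorem; this implication is known). (ii) For $k>l\ge1$, "every $f:[\mathbb N]^2\to k$ has an infinite set on which $f$ takes at most $l$ colors" implies $\mathsf B\Sigma^0_2$ iff $l\le2$.

Only Theorem A is needed for the answer about $\mathsf{HEM}$.

## 3. Bounded classes, and the patterns they force

A sensible first approach is to try to *prove* $\mathsf B\Sigma^0_2$ from $\mathsf{HEM}$. We assume that $\mathsf B\Sigma^0_2$ fails and build a coloring with no solution. A failure of $\mathsf B\Sigma^0_2$ has a very concrete form; the next lemma is one direction of Hirst's theorem.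

**Lemma 2.** $\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2$ proves that there are $a\ge1$ and $d:\mathbb N\to a$ all of whose classes $\{s:d(s)=x\}$ are bounded.

*Proof.* **Step 1: normal form.** We first remove one quantifier. Let $\varphi(x,y)=\exists u\,\forall z\,\theta_0(x,y,u,z)$ be a $\Sigma^0_2$ formula for which collection fails on $x<a$. Replace $y$ by the pair $\langle y,u\rangle$. Since $y\le\langle y,u\rangle$, a bound for the pairs would bound the $y$'s. So there is a bounded formula $\theta$ with $\forall x<a\,\exists y\,\forall z\,\theta(x,y,z)$, but no $b$ with $\forall x<a\,\exists y<b\,\forall z\,\theta(x,y,z)$. Clearly $a\ge1$.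

**Step 2: guessing the witnesses.** Next we approximate the least witness of each $x$. For $x<a$ let $y_s(x)$ be the least $y\le s$ with $\forall z\le s\,\theta(x,y,z)$, or $s+1$ if there is none. This is nondecreasing in $s$. Indeed, if $y_{s+1}(x)\le s$, then this value also satisfies the condition at $s$, so $y_s(x)\le y_{s+1}(x)$; otherwise $y_{s+1}(x)\ge s+1\ge y_s(x)$. Let $d(s)$ be the least $x<a$ for which $y_s(x)$ is maximal. The function $d$ exists by $\Delta^0_1$-comprehension.

**Step 3: the classes are bounded.** Suppose $d(s)=x$ for unboundedly many $s$; we derive a bound for the witnesses. Choose $y^*$ with $\forall z\,\theta(x,y^*,z)$. Then $y_s(x)\le y^*$ for all $s$: if $s\ge y^*$, then $y^*$ is a candidate at $s$, and if $s<y^*$, then $y_s(x)\le s+1\le y^*$. For the unboundedly many $s$ with $d(s)=x$, maximality gives $y_s(x')\le y^*$ for all $x'<a$, and by monotonicity this holds for all $s$. So for each $x'<a$ and each $s\ge y^*$ we have $y_s(x')\le s$ and hence $\exists y\le y^*\,\forall z\le s\,\theta(x',y,z)$. Now fix $x'$. If every $y\le y^*$ had some $z$ with $\neg\theta(x',y,z)$, then $\mathsf B\Sigma^0_1$ would give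 a common bound $s\ge y^*$ for these $z$, contradicting the last sentence. So $\exists y\le y^*\,\forall z\,\theta(x',y,z)$. Thus $b=y^*+1$ is a bound, a contradiction. $\square$

The only structure we have been handed is $d$, and the simplest colorings built from it are the *comparison colorings* $f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}$. The next argument shows exactly what they force.

*Proof of Theorem B(1).* **Step 1: set-up.** We fix the coloring. Let $F_{c,w}\in\mathcal F$. If $w$ has length $l=0$, then $\mathsf P(k,\mathcal F)$ is false (the empty set realizes the empty pattern), so the implication is trivial. Let $l\ge1$. Replacing letters by their ranks does not change $F_{c,w}$, so assume that the set of letters of $w$ is exactly $\{0,\dots,r-1\}$, $r\ge1$. Work in $\mathsf{RCA}_0+\neg\mathsf B\Sigma^0_2$, take $d:\mathbb N\to a$ from Lemma 2, and let $f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}$ for $x<y$. Let $X$ be infinite. We show that $X$ contains the pattern $F_{c,w}$, so that $\mathsf P(k,\mathcal F)$ fails.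

**Step 2: many different $d$-values in a row.** We want stretches of $X$ that show $r$ different values. Choose $y_0<y_1<\cdots$ in $X$ recursively: $y_{t+1}$ is the least $y\in X$ with $y>y_t$ whose $d$-value differs from those of the last $r-1$ chosen elements (of all chosen ones if there are fewer). Such $y$ exists, because the classes to be avoided are standardly finitely many, and each is bounded. Any $r$ consecutive $y_t$ have distinct $d$-values.

**Step 3: repeating one set of values.** Now we make $l$ stretches alike. Cut the first $r\cdot l\cdot a^r$ of the $y_t$ into $l\cdot a^r$ consecutive blocks of length $r$. A block has at most $a^r$ possible sets of $d$-values, so by the finite pigeonhole principle some $l$ blocks $C_0<\dots<C_{l-1}$ have the same set of values $\{i_0<\dots<i_{r-1}\}$. Let $x_q\in C_q$ be the element with $d(x_q)=i_{w_q}$. Then $x_0<\dots<x_{l-1}$ and $\mathrm{cmp}(d(x_p),d(x_q))=\mathrm{cmp}(w_p,w_q)$, so $\{x_0,\dots,x_{l-1}\}$ has the pattern $F_{c,w}$. $\square$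

With $c_<=c_>=0$, $c_==1$, $w=010$ this destroys full transitivity: every infinite $X$ contains a violation for color $0$. So the first approach works for the Erdős–Moser theorem, which asks for transitivity in all colors. For $\mathsf{HEM}$ it stops precisely here. Color $1$ of this coloring is the relation $d(x)=d(y)$, which is transitive, so $\mathbb N$ itself is a solution. No other choice of $c$ does better:

**Lemma 3.** Let $X$ be a set, $d$ a function from $X$ to a linear order, and $f(x,y)=c_{\mathrm{cmp}(d(x),d(y))}$ for $x<y$ in $X$, with values in $k$. Then $X$ is $f$-transitive for all colors but at most one.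

*Proof.* Let $P_j=\{t\in\{<,=,>\}:c_t=j\}$. For $x<y$ in $X$ we have $f(x,y)=j$ iff $\mathrm{cmp}(d(x),d(y))\in P_j$. So if the binary relation "$\mathrm{cmp}(a,b)\in P_j$" is transitive, then $X$ is $f$-transitive for color $j$. The eight subsets of $\{<,=,>\}$ give the relations $\emptyset$, $<$, $=$, $>$, $\le$, $\ge$, the full relation, and $\ne$. All but $\ne$ are transitive. So $X$ can fail for color $j$ only if $P_j=\{<,>\}$, and since the $P_j$ are disjoint, this happens for at most one $j$. $\square$

The way past this point is to turn around. If there were a model in which $\mathsf B\Sigma^0_2$ fails and in which every coloring becomes a comparison coloring on an infinite set, then $\mathsf{HEM}$ would hold there. This is Theorem A.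

*Theorem A implies the answer.* Let $f:[I]^2\to2$ be in $\mathcal S$, and take $X$ as in (1). By Lemma 3, $X$ is $f$-transitive for at least one of the two colors. So $(I,\mathcal S)\models\mathsf{WKL}_0+\mathsf{HEM}+\neg\mathsf B\Sigma^0_2$. $\square$

The rest of these notes proves Theorem A (Sections 4 to 9) and then the remaining parts of Theorem B and Corollary C (Section 10).

## 4. Semiregular cuts give models of $\mathsf{WKL}_0$

Let $\mathcal M\models\mathrm{Th}(\mathbb N)$ be countable and nonstandard. *Coded* means $\mathcal M$-finite: a set or function that is coded by an element of $\mathcal M$. Since $\mathcal M$ satisfies full induction, every bounded subset of $\mathcal M$ that is definable with parameters is coded, and every nonempty coded set has a least and a greatest element.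

**Definition (cuts).** A *cut* is a nonempty proper initial segment $I$ of $\mathcal M$ closed under successor. It is *semiregular* if for all $b\in I$ and all coded $h:[0,b]\to\mathcal M$, the set $h[[0,b]]\cap I$ is bounded in $I$. Let $\mathrm{Cod}(I)=\{A\cap I:A\text{ coded}\}$.

For example, the standard cut $\mathbb N$ is semiregular, since for standard $b$ the range of $h$ is a genuinely finite set. On the other hand, if $b$ is nonstandard, the cut $\{x:x\le b+n\text{ for some standard }n\}$ is not semiregular: the function $h(j)=b+j$ on $[0,b]$ takes all values $b+n$.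

The following lemma is essentially due to Kirby and Paris.

**Lemma 4.** If $I$ is semiregular, then $(I,\mathrm{Cod}(I))\models\mathsf{WKL}_0$.

*Proof.* Fix $\gamma\in\mathcal M$ above $I$.

**Step 1: closure under $+$ and $\cdot$, and absoluteness.** This makes $I$ a structure for arithmetic. Let $b\in I$, $b\ge1$. Suppose $2b\notin I$. Then $h(j)=b+j$ ($j\le b$) takes all values in $I$ that are $\ge b$, so its range is unbounded in $I$, a contradiction. Since $x+y\le2\max(x,y)$, $I$ is closed under $+$. Suppose $b^2\notin I$, and let $h(j)=bj$ ($j\le b$). For $x\in I$ put $j=\lfloor x/b\rfloor+1$. Then $x<bj\le x+b\in I$. So $bj\in I$, hence $bj<b^2$ and $j<b$. Thus the range of $h$ has an element of $I$ above each $x\in I$, a contradiction. So $I$ is closed under $\cdot$ too. Being an initial segment closed under $+$ and $\cdot$, $I$ satisfies $\mathsf{PA}^-$. Moreover a bounded quantifier whose bound is a term with parameters in $I$ ranges over the same elements in $I$ and in $\mathcal M$. So for $\Delta_0$ formulas $\theta$ with number parameters in $I$ and coded $\vec A$: $(I,\vec A\cap I)\models\theta$ iff $(\mathcal M,\vec A)\models\theta$.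

**Step 2: $\mathsf I\Sigma^0_1$.** We show that $\Sigma^0_1$ properties are coded below any $b\in I$. Let $\varphi(x)=\exists y\,\theta(x,y)$ with $\theta$ bounded, and let $b\in I$. For $x\le b$ let $h(x)$ be the least $y<\gamma$ with $\theta(x,y)$ in $\mathcal M$, or $\gamma$ if there is none; $h$ is coded. By absoluteness, for $x\le b$: $I\models\varphi(x)$ iff $h(x)\in I$. By semiregularity there is $u\in I$ such that, for $x\le b$, $h(x)\in I$ iff $h(x)<u$. So $\{x\le b:\varphi(x)\}$ is coded. If $\neg\varphi(b)$, the coded nonempty set $\{x\le b:\neg\varphi(x)\}$ has a least element $x$, and either $x=0$, or $\varphi(x-1)\wedge\neg\varphi(x)$. So induction for $\varphi$ cannot fail.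

**Step 3: $\Delta^0_1$-comprehension.** Here we find a code for a $\Delta^0_1$ set. Suppose $I\models\forall x(\exists y\,\theta_0(x,y)\leftrightarrow\neg\exists y\,\theta_1(x,y))$ with $\theta_0,\theta_1$ bounded. Let $A$ be the set of $x\le\gamma$ such that a least $y\le\gamma$ with $\theta_0(x,y)\vee\theta_1(x,y)$ exists in $\mathcal M$ and satisfies $\theta_0(x,y)$. This set is coded. For $x\in I$ exactly one of $\exists y\,\theta_0$, $\exists y\,\theta_1$ holds in $I$, so the least $y$ lies in $I$, and it satisfies $\theta_0$ iff $I\models\exists y\,\theta_0(x,y)$. So $A\cap I$ is the required set.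

**Step 4: weak König's lemma.** A path is cut out of a nonstandardly long branch. Code a binary string $\sigma$ by the number with binary expansion $1\sigma$; initial segments, lengths and bits are $\Delta_0$. Since $I\models\mathsf I\Sigma_1$, $I$ is closed under $x\mapsto2^x$. Let $S\cap I$, with $S$ coded, be an infinite tree in the model. For each $l\in I$ it contains a string of length $l$: strings of length $<l$ have codes $<2^l\in I$, so the unbounded set $S\cap I$ contains a string of length $\ge l$, and we take its initial segment. All initial segments of this string are in $S$. Consider the set $L$ of $l\le\gamma$ for which $\mathcal M$ has a string of length $l$ with all initial segments in $S$. It is definable in $\mathcal M$, bounded, and contains $I$. Its greatest element $l$ is not in $I$, since otherwise $l+1\in I\subseteq L$. Let $\sigma$ be a string of this length $l$ with all initial segments in $S$, and let $P=\{i<l:\sigma(i)=1\}$. For $n\in I$ the initial segment of $\sigma$ of length $n$ has code $<2^{n+1}\in I$, so it belongs to $S\cap I$. Thus $P\cap I\in\mathrm{Cod}(I)$ gives a path. $\square$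

So we need a semiregular cut whose coded sets show a failure of $\mathsf B\Sigma^0_2$ and turn every coloring into a comparison coloring. The sets that do this will come from finite Ramsey theory on bit-trees, carried out in $\mathbb N$ and transferred to $\mathcal M$.

## 5. Rich trees: making a coloring depend on strings and meets

**Definition (full subtree, rich).** A *full subtree* of a bit-tree $T$ is a subset of $T$ with the same root, closed under parents, all of whose leaves are leaves of $T$ (with the inherited order and bits). For $\varphi:\mathbb N\to\mathbb N_{\ge1}$, $T$ is *$\varphi$-rich* if each non-leaf $u$ has exactly $2\varphi(u)$ children, with bits $0,1,0,1,\dots,0,1$ in increasing order.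

The tree $T_0$ is $\varphi$-rich for $\varphi(4)=2$ and $\varphi=1$ elsewhere. The following facts are immediate. Cones of $\varphi$-rich trees are $\varphi$-rich (a cone $T_v$ is a bit-tree with root $v$, which loses its bit). In a $\varphi$-rich tree of height $n$, above a node $v$ every string of length $\le n$ extending $s_T(v)$ is realized, since each non-leaf has children with both bits. If $\psi\le\varphi$ pointwise, a $\varphi$-rich tree has a $\psi$-rich full subtree: keep the first $2\psi(u)$ children at each kept $u$. We call this *trimming*. And $\varphi$-rich trees of any height with any prescribed root exist: build them in depth-first order with fresh increasing numbers, so that the number of children of a node is determined once the node has its number.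

**Height $1$ by hand.** Let $T$ have height $1$, so its leaves $v_1<v_2<\cdots<v_{2M}$ have bits $0,1,0,1,\dots$, and let $f:[\mathrm{lv}(T)]^2\to2$. Form blocks $B_r=(v_{2r-1},v_{2r})$ and color each pair $r<r'$ by the four values of $f$ between $B_r$ and $B_{r'}$. If $M$ is large, the finite Ramsey theorem gives many blocks on which this is constant. Keep the bit-$0$ leaf of the first, the bit-$1$ leaf of the second, and so on. Now $f(x,y)=g(\text{bit of }x,\text{bit of }y)$ for kept $x<y$. This uses four values, and a comparison coloring would need $g(0,0)=g(1,1)$. For $f(x,y)=$ bit of $x$, no choice of leaves that contains at least two leaves of each bit will have this. So height $1$ is not enough. With height $2$ and $f(x,y)=$ first bit of $s_T(x)$ there is a remedy: keep only leaves above children of bit $0$, and let the *second* bit take over the role of the first. Then $f$ is constantly $0$. For $T_0$ we could keep the root $4$ and the leaves $6$ (string $00$) and $13$ (string $01$).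

So the work splits in two. In this section we make $f(x,y)$ depend only on the strings and the depth of the meet. In the next two sections we relabel bits as in the remedy just described. We first treat colorings of single leaves.

**Lemma 5.** Let $T$ be $\psi$-rich of height $n$, let $\mathrm{lv}(T)$ be colored with $K\ge1$ colors, and let $\varphi\ge1$ satisfy $\varphi(w)K^{2^n}\le\psi(w)$ for all non-leaves $w\in T$. Then $T$ has a $\varphi$-rich full subtree on which the color of a leaf $y$ depends only on $s_T(y)$.

*Proof.* By induction on $n$; for $n=0$ there is one leaf. Let $n\ge1$ and let $u$ be the root. By induction, thin the cone of each child $v$ of $u$ (height $n-1$) to a $\varphi$-rich full subtree on which the color is a function $G_v:2^{n-1}\to K$ of the string in the cone. To the $q$-th pair of consecutive children $(v_{2q-1},v_{2q})$, $q\le\psi(u)$, associate $(G_{v_{2q-1}},G_{v_{2q}})$. There are $K^{2\cdot2^{n-1}}=K^{2^n}$ possibilities, and $\psi(u)\ge\varphi(u)K^{2^n}$, so some $\varphi(u)$ pairs agree. Keep exactly these pairs. The bits at $u$ still alternate, and the color of a leaf depends only on its first bit and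 the rest of its string. $\square$

For pairs of leaves, the difficulty is that the color of $(x,y)$ may depend on $x$ itself, and the number of earlier leaves $x$ is not bounded in advance. The labeling by numbers resolves this: the leaves below a child $v_j$ are at most $v_j$ many, while the richness at the nodes $w\ge v_j$ is a function of $w$ and can be chosen huge compared with $v_j$.

**Lemma 6.** For all $n$, $k\ge2$ and nondecreasing $\varphi\ge1$ there is a nondecreasing $\psi\ge\varphi$ such that for every $\psi$-rich $T$ of height $n$ and $f:[\mathrm{lv}(T)]^2\to k$ there is a $\varphi$-rich full subtree $T'$ such that for leaves $x<y$ of $T'$, $f(x,y)$ depends only on $(s_T(x),s_T(y),|x\wedge y|)$, where $|x\wedge y|$ is the depth of the meet.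

*Proof.* By induction on $n$. For $n=0$ there are no pairs, and $\psi=\varphi$ works. Let $n\ge1$.

**Step 1: choice of $\psi$.** We fix numbers large enough for the steps below. Let $\chi$ be the function given by the induction hypothesis for $n-1,k,\varphi$. By the finite Ramsey theorem choose a nondecreasing $\rho$ such that $\rho(u)\ge\varphi(u)$ and, for every coloring of the points and pairs of a $\rho(u)$-element set with $k^{2n4^n}$ colors for points and $k^{4\cdot4^n}$ colors for pairs, there is a $2\varphi(u)$-element subset homogeneous for both. Put $\psi(0)=\max(\rho(0),\chi(0))$ and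
$$\psi(w)=\max\bigl(\rho(w),\ \chi(w)\,k^{\,2\psi(w-1)4^n+w2^n}\bigr)\qquad(w\ge1).$$
Then $\psi\ge\rho\ge\varphi$, and $\psi\geq\chi$. By induction on $w$, $\psi$ is nondecreasing: $\psi(1)\ge\max(\rho(1),\chi(1))\ge\psi(0)$, and for $w\ge1$ all ingredients at $w+1$ are at least those at $w$, because $\psi(w)\ge\psi(w-1)$.

Now let $T$ be $\psi$-rich with root $u$ and children $v_1<\dots<v_q$, $q=2\psi(u)$. The cones $T_{v_j}$ have height $n-1$.

**Step 2: forgetting the later leaf.** We want $f(x,y)$, for $x,y$ in different cones, to depend on $y$ only through $s_T(y)$. For each $j$ let $P_j=\{x\in\mathrm{lv}(T):x<v_j\}$. Then $|P_j|\le v_j$, and $P_j$ contains all leaves of $T_{v_i}$ for $i<j$. Color $y\in\mathrm{lv}(T_{v_j})$ by $(f(x,y))_{x\in P_j}$; this uses at most $k^{v_j}$ colors. By Lemma 5 thin $T_{v_j}$ so that $f(x,y)=G_j(x,s_T(y))$ for $x\in P_j$ and remaining $y$. Extend $G_j$ arbitrarily to all $\eta\in2^n$ in the second argument.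

**Step 3: forgetting the earlier leaf.** Now we do the same for $x$. For each $i$ color the remaining $x\in\mathrm{lv}(T_{v_i})$ by $(G_j(x,\eta))_{j>i,\,\eta\in2^n}$; this uses at most $k^{q2^n}$ colors. By Lemma 5 thin the $i$-th cone again so that for $x,y$ in the $i$-th and $j$-th thinned cones, $i<j$, we have $f(x,y)=G_{ij}(s_T(x),s_T(y))$.

**Step 4: the richness suffices.** We check that the two thinnings can be made to leave first $\chi'$-rich and then $\chi$-rich cones, where $\chi'(w)=\chi(w)(k^{q2^n})^{2^{n-1}}$. The second thinning, from $\chi'$ to $\chi$ with $K=k^{q2^n}$ in height $n-1$, is exactly what Lemma 5 allows. For the first, with $K=k^{v_i}$, we need $\chi'(w)(k^{v_i})^{2^{n-1}}\le\psi(w)$ for every non-leaf $w\sqsupseteq v_i$. For such $w$ we have $w\ge v_i$ and $u\le w-1$, so $q=2\psi(u)\le2\psi(w-1)$, and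
$$\chi(w)\,(k^{q2^n})^{2^{n-1}}(k^{v_i})^{2^{n-1}}\le\chi(w)\,k^{\,\psi(w-1)4^n+w2^{n-1}}\le\psi(w). \tag{2}$$

**Step 5: inside the cones.** Apply the induction hypothesis in each $\chi$-rich cone. The cone becomes $\varphi$-rich, and for leaves $x<y$ inside the $i$-th cone, $f(x,y)$ is a function $g_i$ of the strings in the cone and the depth of the meet in the cone. The functions $G_{ij}$ still describe $f$ between cones. Where some $g_i$ or $G_{ij}$ is not determined, fix its values arbitrarily.

**Step 6: making the cones alike.** Finally we remove the dependence on $i$ and $j$, as in the case of height $1$. Consider the blocks $B_r=(v_{2r-1},v_{2r})$, $r\le\psi(u)$. Color the point $r$ by $(g_{2r-1},g_{2r})$; there are at most $k^{2n4^n}$ values, since each $g_i$ has at most $n4^n$ arguments. Color the pair $r<r'$ by the four functions $G_{ij}$ with $i\in\{2r-1,2r\}$, $j\in\{2r'-1,2r'\}$, regarded as functions of the strings in the cones; there are at most $k^{4\cdot4^n}$ values. As $\psi(u)\ge\rho(u)$, there are $r_1<\dots<r_{2\varphi(u)}$ homogeneous for both colorings. Keep from $B_{r_1},B_{r_2},B_{r_3},\dots$ the child with bit $0,1,0,\dots$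 respectively, with its thinned cone. The result $T'$ is a $\varphi$-rich full subtree. Among kept children, $g_i$ depends only on the bit of $v_i$, and $G_{ij}$ ($i<j$) only on the bits of $v_i$ and $v_j$; and these bits are the first bits of the strings. For leaves $x<y$ of $T'$ the meet has depth $0$ iff they lie in different cones $i<j$; then $f(x,y)$ is given by $G_{ij}$. Otherwise it is given by $g_i$. So $f(x,y)$ depends only on the two strings and the depth of the meet. $\square$

## 6. Embeddings of binary strings

After Lemma 6, $f(x,y)=g_\tau(\xi,\eta)$ where $\xi,\eta$ are the strings of $x,y$ and $\tau$ is the string of $x\wedge y$. Note that $\tau$ is a common prefix of $\xi$ and $\eta$, possibly much shorter than the longest one; we may even have $\xi=\eta$. To relabel bits, we now study maps between sets of strings.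

$2^{\le n}$ is the set of binary strings of length $\le n$; its *leaves* are the strings of length $n$; $\xi\wedge\eta$ is the longest common prefix. The *cone* of $\tau\in2^{\le n}$ is $\{\sigma\in2^{\le n}:\sigma\supseteq\tau\}$, identified with $2^{\le n-|\tau|}$.

**Definition (embedding).** An *embedding* of height $m$ is a map $\iota:2^{\le m}\to2^{\le n}$ such that $|\iota(\sigma)|=n$ iff $|\sigma|=m$, and for $|\sigma|<m$ there is $\rho\supseteq\iota(\sigma)$ with $\iota(\sigma0)\supseteq\rho0$ and $\iota(\sigma1)\supseteq\rho1$. It is *strong* if always $\rho=\iota(\sigma)$ works.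

For example, $\iota(\emptyset)=\emptyset$, $\iota(0)=00$, $\iota(1)=01$ is an embedding of height $1$ into $2^{\le2}$ with $\rho=0$. It is not strong, since $01$ does not extend $1$. This is the relabeling of the remedy in Section 5. The map with $\iota(\emptyset)=\emptyset$, $\iota(0)=01$, $\iota(1)=10$ is strong. The inclusion $\sigma\mapsto\tau\sigma$ of a cone is strong.

The following facts will be used freely.

*Order.* Embeddings preserve $\subseteq$ (by induction along the string). They preserve incompatibility and, for incompatible strings, the lexicographic order: if $\sigma\supseteq\pi0$ and $\tau\supseteq\pi1$, then $\iota(\sigma)\supseteq\rho0$ and $\iota(\tau)\supseteq\rho1$ for the $\rho$ belonging to $\pi$. In particular they preserve $\mathrm{cmp}$ of leaves.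

*Meets.* Strong embeddings satisfy $\iota(\xi)\wedge\iota(\eta)=\iota(\xi\wedge\eta)$. For comparable strings this is clear. Otherwise use the previous argument with $\rho=\iota(\pi)$, $\pi=\xi\wedge\eta$.

*Composition.* Compositions $\iota\iota'$ of (strong) embeddings are (strong) embeddings. The length condition is clear. If $\iota'(\sigma b)\supseteq\rho'b$ for $b<2$ with $\rho'\supseteq\iota'(\sigma)$, take $\rho\supseteq\iota(\rho')$ with $\iota(\rho'b)\supseteq\rho b$. Then $\iota\iota'(\sigma b)\supseteq\iota(\rho'b)\supseteq\rho b$ and $\rho\supseteq\iota(\rho')\supseteq\iota\iota'(\sigma)$. In the strong case $\rho'=\iota'(\sigma)$ and $\rho=\iota(\rho')$.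

**Lemma 7.** If the leaves of $2^{\le\kappa m}$ are $\kappa$-colored, there is a strong embedding of height $m$ with all leaf images of one color.

*Proof.* By induction on $\kappa$. For $\kappa=1$ take the identity. Let $\kappa\ge2$. If every string of length $m$ has an extension to a leaf of the last color, let $\iota(\sigma)=\sigma$ for $|\sigma|<m$ and let $\iota(\sigma)$ be such a leaf for $|\sigma|=m$. Otherwise some $\tau$ of length $m$ has above it only leaves with the other $\kappa-1$ colors. Use the induction hypothesis in the cone of $\tau$, which has height $(\kappa-1)m$. $\square$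

**Lemma 8.** If the non-leaves of $2^{\le\kappa m}$ are $\kappa$-colored, there is a strong embedding of height $m$ such that all $\iota(\sigma)$, $|\sigma|<m$, have one color. More generally, for $n=m_1+\dots+m_\kappa$ and a $\kappa$-coloring of the non-leaves of $2^{\le n}$ there are a color $i$ and such an embedding of height $m_i$ in color $i$.

*Proof.* We prove the general statement by induction on $n$. If some $m_i=0$, map $\emptyset$ to a leaf: an embedding of height $0$, with nothing to color. Otherwise let $i$ be the color of $\emptyset$, and apply the induction hypothesis in both cones of height $n-1$ (above $0$ and above $1$) with $m_i$ replaced by $m_i-1$. If some cone yields a color $j\ne i$ with height $m_j$, we are done. Otherwise both cones yield embeddings $\iota_0,\iota_1$ of height $m_i-1$ in color $i$, and these combine to $\iota(\emptyset)=\emptyset$, $\iota(b\sigma)=b\,\iota_b(\sigma)$. $\square$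

**Lemma 9.** For all $m$ and $\kappa\ge1$ there is $Q(m,\kappa)$ such that for every $\kappa$-coloring $h$ of the pairs $\xi<_{\mathrm{lex}}\eta$ of leaves of $2^{\le Q(m,\kappa)}$ there is a strong embedding $\iota$ of height $m$ with $h(\iota(\xi),\iota(\eta))$ constant for leaves $\xi<_{\mathrm{lex}}\eta$. Moreover $Q(m,\kappa)\ge1$ for $m\ge1$.

*Proof.* **Step 1: dependence on the meet only.** We first find $Q_r$ such that every $h$ on height $Q_r$ admits a strong embedding $\iota$ of height $r$ for which $h(\iota(\xi),\iota(\eta))$ depends only on $\xi\wedge\eta$. Put $Q_0=0$. Given $Q_r$, let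
$$a=\kappa Q_r,\qquad b=\kappa^{2^a}Q_r\ge a,\qquad Q_{r+1}=1+b.$$
Let $h$ be given on height $Q_{r+1}$, and let $A$ be the set of leaves above $0^{1+b-a}$. This is the set of leaves of a cone of height $a$, so $|A|=2^a$. Color each leaf $\eta$ above $1$ by $(h(\xi,\eta))_{\xi\in A}$. There are at most $\kappa^{2^a}$ colors, and the cone of $1$ has height $b$. By Lemma 7 there is a strong embedding $\lambda_1$ of height $Q_r$ into the cone of $1$ on whose leaf images this color is constant, so that there $h(\xi,\eta)=h'(\xi)$ for $\xi\in A$. By Lemma 7 again, there is a strong embedding $\lambda_0$ of height $Q_r$ into the cone of $0^{1+b-a}$ with $h'$ constant on leaf images. Apply the inductive statement to $h$ pulled back along $\lambda_0$ and along $\lambda_1$, and get $\iota_0,\iota_1$ of height $r$. Put $\iota(\emptyset)=\emptyset$ and $\iota(b'\sigma)=\lambda_{b'}(\iota_{b'}(\sigma))$ for $b'<2$. Since $\lambda_{b'}$ takes values extending $b'$, $\iota$ is a strong embedding of height $r+1$. For leaves with meet $\emptyset$ the value of $h$ is the constant value of $h'$; for leaves with meet $b'\sigma$ it depends only on $\sigma$ and $b'$,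 by the choice of $\iota_{b'}$.

**Step 2: one color for all meets.** Now we make the value independent of the meet. Let $Q(m,\kappa)=Q_{\kappa m}$. Given $h$, take the strong $\iota$ of height $\kappa m$ from Step 1. Color each non-leaf $\sigma$ of $2^{\le\kappa m}$ by the value of $h(\iota(\xi),\iota(\eta))$ for leaves $\xi<_{\mathrm{lex}}\eta$ with $\xi\wedge\eta=\sigma$, and apply Lemma 8 to get a strong $\iota'$ of height $m$. As $\iota'(\xi)\wedge\iota'(\eta)=\iota'(\xi\wedge\eta)$, the embedding $\iota\iota'$ is as required. Finally $Q_r\ge1$ for $r\ge1$, so $Q(m,\kappa)\ge1$ for $m\ge1$. $\square$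

So far all embeddings were strong. For families $(g_\tau)$ strong embeddings do not suffice. Let $g_\tau(\xi,\eta)=\xi(|\tau|)$, the bit of $\xi$ right after $\tau$. If $\iota$ is strong of height $m\ge1$, take leaves $\xi\supseteq0$ and $\eta\supseteq1$ of $2^{\le m}$. Then $g_{\iota(\emptyset)}(\iota(\xi),\iota(\xi))=0$ and $g_{\iota(\emptyset)}(\iota(\eta),\iota(\eta))=1$, although both times we compare a leaf with itself. The embedding with $\iota(\emptyset)=\emptyset$, $\iota(0)=00$, $\iota(1)=01$ handles this $g$ when $m=1$, $n=2$: the splitting is moved above the node that $g$ looks at. The next proof does this systematically.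

**Lemma 10.** For all $m,k\ge1$ there is $N$ such that for every family $g_\tau$ ($\tau\in2^{<N}$),
$$g_\tau:\{(\xi,\eta):\xi,\eta\in2^N,\ \tau\subseteq\xi,\eta\}\to k,$$
there are an embedding $\iota:2^{\le m}\to2^{\le N}$ and $c\in k^{\{<,=,>\}}$ with
$$g_{\iota(\sigma)}(\iota(\xi),\iota(\eta))=c_{\mathrm{cmp}(\xi,\eta)}\quad\text{whenever }\sigma\in2^{<m},\ \xi,\eta\in2^m,\ \sigma\subseteq\xi,\eta.$$

*Proof.* **Step 1: a weaker statement and its bounds.** First we obtain, for all $m\ge0$ and some $N=N_m$, the same conclusion with $c$ replaced by $c(\sigma)$ depending on $\sigma$. Let $N_0=0$ (nothing to show) and $N_{m+1}=k\cdot Q(N_m+1,k^2)\ge1$. Let $(g_\tau)$ be given on height $N_{m+1}$.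

**Step 2: homogenizing $g_\emptyset$.** We make $g_\emptyset$ a comparison coloring on a large part. Lemma 7, applied to the $k$-coloring $\xi\mapsto g_\emptyset(\xi,\xi)$ of leaves, gives a strong embedding of height $Q(N_m+1,k^2)$ on whose leaf images this is constant. Lemma 9, applied to the pullback of $(\xi,\eta)\mapsto(g_\emptyset(\xi,\eta),g_\emptyset(\eta,\xi))$ for $\xi<_{\mathrm{lex}}\eta$, gives height $N_m+1$. The composition is a strong embedding $\mu:2^{\le N_m+1}\to2^{\le N_{m+1}}$ such that $g_\emptyset$ on images of leaves depends only on $\mathrm{cmp}$.

**Step 3: recursion above the two halves.** The other $g_\tau$ are handled by induction. For $b<2$ apply the induction hypothesis to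
$$g^b_\tau(\xi,\eta)=g_{\mu(b\tau)}(\mu(b\xi),\mu(b\eta))\qquad(\tau\in2^{<N_m},\ \tau\subseteq\xi,\eta\in2^{N_m}),$$
and get $\iota_b:2^{\le m}\to2^{\le N_m}$ and $c_b(\sigma)$. Put $\iota(\emptyset)=\emptyset$ and $\iota(b\sigma)=\mu(b\,\iota_b(\sigma))$. Note that $\iota(\emptyset)$ is $\emptyset$ and not $\mu(\emptyset)$: it is $g_\emptyset$ that we have homogenized.

**Step 4: $\iota$ is an embedding of height $m+1$.** We check the definition. Since $|\iota(\emptyset)|=0<N_{m+1}$, and $\mu$, $\iota_b$ send leaves and only leaves to leaves, the length condition holds. At $\emptyset$: $\iota(b)\supseteq\mu(b)\supseteq\mu(\emptyset)b$, so $\rho=\mu(\emptyset)$ works. At $b\sigma$ with $|\sigma|<m$: let $\rho\supseteq\iota_b(\sigma)$ with $\iota_b(\sigma a)\supseteq\rho a$ for $a<2$. Then $\iota(b\sigma a)\supseteq\mu(b\rho a)\supseteq\mu(b\rho)a$ and $\mu(b\rho)\supseteq\iota(b\sigma)$, so $\mu(b\rho)$ works.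

**Step 5: the values.** We check the colors. For $\sigma=\emptyset$ and leaves $\xi,\eta\in2^{m+1}$, $\iota(\xi)$ and $\iota(\eta)$ are $\mu$-images of leaves which compare as $\xi,\eta$ do, because $\iota_0,\iota_1$ preserve $\mathrm{cmp}$. So $g_\emptyset(\iota(\xi),\iota(\eta))$ depends only on $\mathrm{cmp}(\xi,\eta)$. For $b\sigma$ with $|\sigma|<m$ and $\sigma\subseteq\xi,\eta\in2^m$:
$$g_{\iota(b\sigma)}(\iota(b\xi),\iota(b\eta))=g^b_{\iota_b(\sigma)}(\iota_b(\xi),\iota_b(\eta))=c_b(\sigma)_{\mathrm{cmp}(\xi,\eta)}.$$

**Step 6: one triple $c$.** Finally we remove the dependence on $\sigma$. Take $N=N_{k^3m}$ and let $\iota$ be of height $k^3m$ with triples $c(\sigma)\in k^3$. By Lemma 8 applied to the coloring $\sigma\mapsto c(\sigma)$ there is a strong $\iota'$ of height $m$ with $c(\iota'(\sigma))=c$ for all $|\sigma|<m$. Then $g_{\iota\iota'(\sigma)}(\iota\iota'(\xi),\iota\iota'(\eta))=c_{\mathrm{cmp}(\iota'(\xi),\iota'(\eta))}=c_{\mathrm{cmp}(\xi,\eta)}$, so $\iota\circ\iota'$ works. $\square$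

## 7. Systems that carry a comparison coloring

We now transport embeddings of strings back to bit-trees.

**Definition (system).** A *system in $T$* is a bit-tree $R$ with $R\subseteq T$ such that: its tree order is the restriction of that of $T$; leaves of $R$ are leaves of $T$; distinct $R$-children of $u$ lie (weakly) above distinct $T$-children of $u$; and for some embedding $\iota:2^{\le\mathrm{height}(R)}\to2^{\le\mathrm{height}(T)}$ we have $s_T(v)=\iota(s_R(v))$ for all $v\in R$.

For example, in $T_0$ let $R=\{4,6,13\}$ with root $4$ and leaves $6,13$ carrying the $R$-bits $0,1$. The leaves lie above the distinct children $5$ and $11$, and $\iota(\emptyset)=\emptyset$, $\iota(0)=00$, $\iota(1)=01$ is a witness. So $R$ is a system of height $1$. In contrast $\{4,6,7\}$, with root $4$, is not a system, since $6$ and $7$ lie above the same child $5$; their meet in $T_0$ is $5$ and not $4$. Every single leaf $\{x\}$ is a system of height $0$, via $\iota(\emptyset)=s_T(x)$. Cones $T_v$ are systems, via $\iota(\sigma)=s_T(v)\sigma$, and full subtrees are systems, via $\iota=\mathrm{id}$.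

We need three facts.

*Meets.* Meets of distinct leaves of $R$ agree in $R$ and in $T$: if $u$ is their $R$-meet, the leaves lie above distinct $R$-children of $u$, hence above distinct $T$-children of $u$.

*Comparison.* $\mathrm{cmp}(s_R(x),s_R(y))=\mathrm{cmp}(s_T(x),s_T(y))$ for $x,y\in\mathrm{lv}(R)$, since $\iota$ preserves $\mathrm{cmp}$ of leaves.

*Transitivity.* A system in a system in $T$ is a system in $T$: compose the embeddings, and note that the other conditions pass through.

**Lemma 11.** For all $m\ge1$, $k\ge2$ there is $N$ such that for every nondecreasing $\varphi\ge1$ there is a nondecreasing $\psi$ such that for every $\psi$-rich $T$ of height $N$ and $f:[\mathrm{lv}(T)]^2\to k$ there are a $\varphi$-rich system $R$ in $T$ of height $m$ and $c\in k^{\{<,=,>\}}$ with $f(x,y)=c_{\mathrm{cmp}(s_T(x),s_T(y))}$ for all $x<y$ in $\mathrm{lv}(R)$.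

*Proof.* **Step 1: reduction to strings.** We combine the two previous sections. Let $N$ be from Lemma 10 for $m,k$, and let $\psi\ge1$ be from Lemma 6 for $N,k,2\varphi$. Let $T$ and $f$ be given. Lemma 6 gives a $2\varphi$-rich full subtree $T'$ on which $f(x,y)$ depends only on $s_T(x),s_T(y)$ and $|x\wedge y|$. The string $s_T(x\wedge y)$ is the prefix of $s_T(x)$ of length $|x\wedge y|$. So there are functions $g_\tau$ with $f(x,y)=g_{s_T(x\wedge y)}(s_T(x),s_T(y))$ for leaves $x<y$ of $T'$; extend $g_\tau$ arbitrarily where it is not determined. Let $\iota,c$ be from Lemma 10.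

**Step 2: construction of $R$.** We build $R$ from the root upward so that $s_T(v)=\iota(s_R(v))$. Let the root of $R$ be any node of $T'$ with string $\iota(\emptyset)$. Suppose $u\in R$ has been given the $R$-string $\sigma$, $|\sigma|<m$, with $s_T(u)=\iota(\sigma)$. Then $|\iota(\sigma)|<N$, so $u$ is not a leaf. Its $T'$-children are $v_1<\dots<v_{4\varphi(u)}$ with alternating bits. For $q=1,\dots,2\varphi(u)$ let $b_q=0$ for odd $q$ and $b_q=1$ for even $q$. The string $\iota(\sigma b_q)$ properly extends $\iota(\sigma)$. Choose $w_q\in\{v_{2q-1},v_{2q}\}$ whose bit is $\iota(\sigma b_q)(|\iota(\sigma)|)$, the next bit; then $s_T(w_q)\subseteq\iota(\sigma b_q)$. This is where the factor $2$ in $2\varphi$ is used, since the required next bit can be the same for $b_q=0$ and $b_q=1$. Let the $q$-th $R$-child of $u$ be some node of $T'$ weakly above $w_q$ with string $\iota(\sigma b_q)$, and give it the $R$-bit $b_q$.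

**Step 3: $R$ is a $\varphi$-rich system of height $m$.** We check the definitions. Nodes with $R$-string of length $m$ have $T$-string of length $N$, so they are leaves of $T$. Each node is smaller than its $R$-children. Different $R$-children of $u$ lie above different $T$-children of $u$; hence nodes that are incomparable in $R$ are incomparable in $T$, and the tree order of $R$ is the restriction of that of $T$. For $R$-siblings $p<q$ above $T$-siblings $w<w'$ respectively we have $R_p\subseteq T_w<w'\le q$. Each non-leaf $u$ of $R$ has $2\varphi(u)$ children with alternating $R$-bits, increasing because $w_1<w_2<\cdots$. So $R$ is a $\varphi$-rich bit-tree, and a system in $T$ via $\iota$.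

**Step 4: the colors.** Now we read off $f$. For leaves $x<y$ of $R$ with meet $u$ (the same in $R$, $T'$ and $T$), let $\sigma=s_R(u)$, $\xi=s_R(x)$, $\eta=s_R(y)$. Then $|\sigma|<m$ and
$$f(x,y)=g_{\iota(\sigma)}(\iota(\xi),\iota(\eta))=c_{\mathrm{cmp}(\xi,\eta)}=c_{\mathrm{cmp}(s_T(x),s_T(y))}.\qquad\square$$

## 8. Large bit-trees

The cut will be produced by infinitely many successive shrinkings of three kinds: to tame a coloring, to ensure semiregularity, and to leave the branch of a label. We package the ability to shrink $n$ times.

**Definition (largeness).** For bit-trees $R$ define $\mathrm{Large}(n,R)$ by recursion. $\mathrm{Large}(0,R)$ always holds. $\mathrm{Large}(n+1,R)$ holds iff: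

* (a) for every $f:[\mathrm{lv}(R)]^2\to n+1$ there are a system $R'$ in $R$ with $\mathrm{Large}(n,R')$ and $c_<,c_=,c_>$ with $f(x,y)=c_{\mathrm{cmp}(s_R(x),s_R(y))}$ for all $x<y$ in $\mathrm{lv}(R')$;
* (b) for every $b\le\mathrm{root}(R)$ and $h:[0,b]\to[0,\max R+1]$ there is a system $R'$ in $R$ with $\mathrm{Large}(n,R')$ and no value of $h$ in $[\mathrm{root}(R'),\max R']$;
* (c) for each $b\in\{0,1\}$ there is a system $R'$ in $R$ with $\mathrm{Large}(n,R')$, $s_R(\mathrm{root}(R'))\supseteq\langle b\rangle$ and $\mathrm{root}(R')>\min\mathrm{lv}(R)$.

For example, $\mathrm{Large}(1,T_0)$ holds. In (a), $f$ takes only the value $0$, so take $R'=T_0$. In (b), $h$ has at most $5$ values and $T_0$ has $8$ leaves, so some single leaf $R'=\{x\}$ avoids them. In (c), take $R'=\{12\}$ for $b=0$ and $R'=\{9\}$ for $b=1$: their strings are $00$ and $10$, and both exceed $\min\mathrm{lv}(T_0)=6$.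

All quantifiers range over finite sets bounded primitive recursively in $n,R$, so $\mathrm{Large}$ is primitive recursive (for fixed $R$ one computes, level by level, which of the finitely many systems in $R$ are large). By (c), $\mathrm{Large}(n+1,R)$ implies that $R$ has height $\ge1$.

**Lemma 12.** For every $n$ there is a bit-tree $T$ with $\mathrm{Large}(n,T)$ and $2^{\mathrm{height}(T)}\le\mathrm{root}(T)$.

*Proof.* **Step 1: reduction to richness.** We replace largeness by a condition that is easy to satisfy. It suffices to find $m_n\ge1$ and nondecreasing $\varphi_n\ge1$ such that every $\varphi_n$-rich bit-tree of height $m_n$ satisfies $\mathrm{Large}(n,\cdot)$; then take one with root $2^{m_n}$. Let $m_0=1$, $\varphi_0=1$. Given $m_n,\varphi_n$, let $N$ and $\psi$ be from Lemma 11 for $m=m_n$, $k=\max(2,n+1)$, $\varphi=\varphi_n$. Put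
$$m_{n+1}=\max(N,m_n+1),\qquad\varphi_{n+1}(u)=\max(\psi(u),\varphi_n(u),u+2).$$
Let $R$ be $\varphi_{n+1}$-rich of height $m_{n+1}$, with root $u$. We verify the three clauses.

**Step 2: clause (a).** This is what Lemma 11 was made for. Pass to a cone of height $N$, trim it to a $\psi$-rich tree, and apply Lemma 11 to $f$ restricted to its leaves. The result $R'$ is $\varphi_n$-rich of height $m_n$, hence satisfies $\mathrm{Large}(n,R')$, and it is a system in $R$ by transitivity. The comparison of strings of leaves is the same in the trimmed cone and in $R$.

**Step 3: clause (b).** Here we need many disjoint intervals. Let $b\le u$. The root has at least $2(u+2)>b+1$ children $v$, and the intervals $[v,\max R_v]$ are disjoint, so one of them contains none of the at most $b+1$ values of $h$. In that $R_v$, whose height is $m_{n+1}-1\ge m_n$, take a cone of height $m_n$ and trim it to be $\varphi_n$-rich. For the result $R'$ the interval $[\mathrm{root}(R'),\max R']$ is contained in $[v,\max R_v]$.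

**Step 4: clause (c).** We need a prescribed first bit and a root beyond some leaf. The root $u$ has at least four children; take $v$ to be its third child if $b=0$ and its fourth if $b=1$. Then $v$ has bit $b$, and $v>\max R_{v_1}\ge\min\mathrm{lv}(R)$, where $v_1$ is the first child. Take a trimmed cone of height $m_n$ in $R_v$. $\square$

## 9. The cut, and the proof of Theorem A

**Step 1: the starting tree.** We move to a nonstandard model. Let $\mathcal M\models\mathrm{Th}(\mathbb N)$ be countable and nonstandard. Largeness and its recursion clauses, and the statement of Lemma 12, are available in $\mathcal M$. Fix a nonstandard $\zeta\in\mathcal M$ and, in $\mathcal M$, a bit-tree $T$ of height $N$ with $\mathrm{Large}(\zeta,T)$ and $e:=2^N\le\mathrm{root}(T)$. Let $D^*=\mathrm{lv}(T)$, and for $x\in D^*$ let $d^*(x)<e$ be the number whose $N$-digit binary expansion is $s_T(x)$. Numerical comparison of $d^*$-values is lexicographic comparison of strings.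

**Step 2: the shrinking sequence.** Now we shrink once for each requirement. List, in order type $\omega$ and each item infinitely often (possible as $\mathcal M$ is countable): all coded $f:[D^*]^2\to k$ with $k\ge1$ standard; all coded $h$ with domain some $[0,b]$ and values in $\mathcal M$; all $i<e$. Put $R_0=T$. For standard $n$ we build $R_{n+1}$, a system in $R_n$, so that $\mathrm{Large}(\zeta-n,R_n)$ holds for each $n$. By transitivity each $R_n$ is a system in $T$, and $R_{n+1}\subseteq R_n$. Since $\zeta$ is nonstandard, we never run out. At stage $n$ treat the $n$-th item, using $\mathrm{Large}((\zeta-n-1)+1,R_n)$: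

* Item $f$: apply (a) to $f$ restricted to $[\mathrm{lv}(R_n)]^2$; note that $k\le\zeta-n$. We get $c$ with $f(x,y)=c_{\mathrm{cmp}(d^*(x),d^*(y))}$ for $x<y$ in $\mathrm{lv}(R_{n+1})$, since systems preserve $\mathrm{cmp}$ and hence $\mathrm{cmp}(s_{R_n}(x),s_{R_n}(y))=\mathrm{cmp}(s_T(x),s_T(y))$.
* Item $h$ with domain $[0,b]$: if $b\le\mathrm{root}(R_n)$, apply (b) to $\min(h,\max R_n+1)$. If $b>\mathrm{root}(R_n)$, act as for the item $i=0$.
* Item $i$: let $\iota$ witness that $R_n$ is a system in $T$. As $R_n$ has height $\ge1$, $\iota(0)$ and $\iota(1)$ are defined, and they are incompatible. So for some $b$ the string $\iota(b)$ is not a prefix of the $N$-digit expansion of $i$. Apply (c) with this $b$. Then $s_T(\mathrm{root}(R_{n+1}))=\iota(s_{R_n}(\mathrm{root}(R_{n+1})))\supseteq\iota(b)$ is not a prefix of the expansion of $i$, and $\mathrm{root}(R_{n+1})>\min\mathrm{lv}(R_n)$.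

The sequence $(R_n)$ lives outside $\mathcal M$; only its members are coded. Let
$$I=\{x\in\mathcal M:x\le\mathrm{root}(R_n)\text{ for some standard }n\},\qquad\mathcal S=\mathrm{Cod}(I).$$

**Step 3: $I$ is a cut, $e\in I$, and $I<\max R_n$ for all $n$.** These are the basic properties of $I$. Roots are nondecreasing, since $\mathrm{root}(R_{n+1})\in R_n$. They strictly increase at the infinitely many stages that use (c), because $\mathrm{root}(R_{n+1})>\min\mathrm{lv}(R_n)\ge\mathrm{root}(R_n)$ there. So $I$ is closed under successor. If $x\in I$, then $x\le\mathrm{root}(R_m)$ for some $m\ge n$, and $\mathrm{root}(R_m)\in R_n$, so $x\le\max R_n$; the inequality is strict because $I$ has no maximum. So $I$ is proper. Finally $e\le\mathrm{root}(R_0)$.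

**Step 4: $\mathrm{lv}(R_n)\cap I$ is unbounded in $I$.** The leaves must not escape above $I$. For every $m$ let $m'\ge m$ be a stage that uses (c). Since $\mathrm{lv}(R_{m'})\subseteq\mathrm{lv}(R_m)$,
$$\min\mathrm{lv}(R_m)\le\min\mathrm{lv}(R_{m'})<\mathrm{root}(R_{m'+1}),$$
so $\min\mathrm{lv}(R_m)\in I$. Given $x\in I$, choose $m\ge n$ with $x\le\mathrm{root}(R_m)$. Then $\min\mathrm{lv}(R_m)$ is in $\mathrm{lv}(R_n)\cap I$ and is $\ge x$.

**Step 5: $I$ is semiregular.** This gives $\mathsf{WKL}_0$. Let $b\in I$ and let $h:[0,b]\to\mathcal M$ be coded. The item $h$ occurs infinitely often and the roots are cofinal in $I$, so it is treated at some stage $n$ with $b\le\mathrm{root}(R_n)$. If $h(j)\in I$, then $h(j)<\max R_{n+1}\le\max R_n$ by Step 3. So $h(j)$ is also a value of $\min(h,\max R_n+1)$, and by (b) it is not in $[\mathrm{root}(R_{n+1}),\max R_{n+1}]$. Hence $h(j)<\mathrm{root}(R_{n+1})\in I$. By Lemma 4, $(I,\mathcal S)\models\mathsf{WKL}_0$.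

**Step 6: the classes are bounded.** Now we see the labels disappear one by one. Let $D=D^*\cap I$, which is unbounded in $I$ by Step 4 with $n=0$, and let $d$ be the restriction of $d^*$ to $D$. Both are in $\mathcal S$; for $d$, note that $e\in I$ and that $I$ is closed under pairing. Let $i<e$, let $n$ be a stage that treats item $i$, and put $r=\mathrm{root}(R_{n+1})\in I$. Let $x\in D$ with $x\ge r$. Then $r\le x\le\max R_{n+1}$ by Step 3, and $\max R_{n+1}\in T_r$, because $R_{n+1}$ is a system in $T$ with root $r$. By Lemma 1, $x\in T_r$. So $s_T(x)\supseteq s_T(r)$, which is not a prefix of the expansion of $i$, and $d(x)\ne i$. Thus $\{x\in D:d(x)=i\}$ is bounded by $r$.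

**Step 7: $\mathsf B\Sigma^0_2$ fails.** We read Step 6 as a failure of collection. In $(I,\mathcal S)$ we have
$$\forall i<e\ \exists y\ \forall z\ge y\,(z\in D\to d(z)\ne i).$$
The formula after $\exists y$ is $\Pi^0_1$, hence $\Sigma^0_2$. Suppose some $b\in I$ bounds witnesses $y$ for all $i<e$. Then a $z\in D$ with $z\ge b$ would have $d(z)=i$ for some $i<e$, against the witness of $i$. So $D\cap[b,\infty)=\emptyset$, contradicting that $D$ is unbounded.

**Step 8: colorings become comparison colorings.** It remains to prove (1). Let $f:[I]^2\to k$ be in $\mathcal S$, $k\geq 1$ standard, and let $A$ be coded with $A\cap I$ the graph of $f$. For $x<y$ in $D^*$ let $f^*(x,y)$ be the least $v<k$ with $\langle x,y,v\rangle\in A$, or $0$ if there is none. Then $f^*$ is coded and agrees with $f$ on $[D]^2$. At a stage $n$ that treats $f^*$ we get $c$ with $f^*(x,y)=c_{\mathrm{cmp}(d^*(x),d^*(y))}$ for $x<y$ in $\mathrm{lv}(R_{n+1})$. Let $X=\mathrm{lv}(R_{n+1})\cap I$. Then $X\in\mathcal S$, $X\subseteq D$, and $X$ is infinite in the model by Step 4. Replace by $0$ the values $c_t$ for those comparisons $t$ that do not occur among pairs $x<y$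 from $X$; then all $c_t<k$, and (1) holds. This proves Theorem A. $\square$

By Section 3, $(I,\mathcal S)\models\mathsf{WKL}_0+\mathsf{HEM}+\neg\mathsf B\Sigma^0_2$. Hence $\mathsf{RCA}_0+\mathsf{HEM}\nvdash\mathsf B\Sigma^0_2$.

## 10. Avoidable patterns in the model

Theorem B(1) was proved in Section 3. The other half is now short.

*Proof of Theorem B(2).* We show that infinite sets as in (1) realize only comparison patterns. Take the model of Theorem A. Given $f:[I]^2\to k$ in $\mathcal S$, let $X,c$ be as in (1). A subset $\{x_0<\dots<x_{l-1}\}$ of $X$ of standard size $l$ has, under $f$, the pattern $F_{c,w}$, where $w$ lists the ranks of its $d$-values. By hypothesis this is not in $\mathcal F$; and only subsets of standard size can be isomorphic to members of $\mathcal F$. So all such $\mathsf P(k,\mathcal F)$ hold in this one model of $\mathsf{WKL}_0$, where $\mathsf B\Sigma^0_2$ fails. $\square$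

**Remark ($\mathsf{HEM}$ as an instance).** Over $\mathsf{RCA}_0$, $\mathsf{HEM}$ is equivalent to $\mathsf P(2,\mathcal F)$, where $\mathcal F$ consists of the patterns on at most $6$ points that contain both a violation of transitivity for color $0$ and one for color $1$. Indeed, if $X$ is transitive for neither color, then the union of two violating triples is such a pattern. Conversely, if $X$ is transitive for some color, no finite subset of $X$ contains violations for both colors. By Lemma 3, applied to $F_{c,w}$ with $d(p)=w_p$, no $F_{c,w}$ lies in $\mathcal F$. So $\mathsf{HEM}$ is on the side of Theorem B(2).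

*Proof of Corollary C.* **Part (i).** For the first statement, take the model of Theorem A: by (1) and Lemma 3, every $f:[I]^2\to k$ in $\mathcal S$, $k$ standard, has an infinite set transitive for all colors but at most one, while $\mathsf B\Sigma^0_2$ fails. For the second, let $k=2$ and let $\mathcal F$ be the set of $3$-point patterns that violate transitivity for some color. An infinite set avoids $\mathcal F$ iff it is transitive for all colors. As computed in Section 2, $\mathcal F$ contains $F_{c,w}$ for $c_<=c_>=0$, $c_==1$, $w=010$. So Theorem B(1) shows that the Erdős–Moser theorem implies $\mathsf B\Sigma^0_2$. The $k$-color version for $k>2$ implies the $2$-color one, since a $2$-coloring is a $k$-coloring.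

**Part (ii).** We treat the values of $l$ in turn. In the model of Theorem A every $f:[I]^2\to k$ in $\mathcal S$ takes at most $3$ values on some infinite set, by (1). So for $l\ge3$ the statement does not imply $\mathsf B\Sigma^0_2$.

Let $l\le2<k$, and let $\mathcal F$ be the set of patterns on at most $2(l+1)$ points using at least $l+1$ colors. Avoiding $\mathcal F$ is equivalent to using at most $l$ colors, since $l+1$ pairs of different colors together have at most $2(l+1)$ points. Take $(c_<,c_=,c_>)=(0,1,2)$ and $w=0101$. The word realizes all three comparisons: $w_0<w_1$, $w_0=w_2$, $w_1>w_2$. So $F_{c,w}$ has $4\le2(l+1)$ points and uses $3\ge l+1$ colors. Hence $F_{c,w}\in\mathcal F$, and Theorem B(1) applies.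

The remaining case is $l=1$, $k=2$. Let $\mathcal F$ be the set of patterns on at most $4$ points that use both colors; again avoiding $\mathcal F$ means using at most one color. With $(c_<,c_=,c_>)=(0,1,0)$ and $w=010$, the pattern $F_{c,w}$ has $3$ points and uses both colors. So $F_{c,w}\in\mathcal F$, and Theorem B(1) applies. $\square$
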